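\title{Cyclic derivations on Fourier algebras need not be co-completely bounded}

\begin{abstract}
We show that a cyclic derivation from the Fourier algebra $\mathrm{A}(G)$ of a locally compact group to its dual need not be co-completely bounded. Counterexamples exist on the product of $\mathrm{SU}(2)$ with a sequence of finite Heisenberg groups, which is compact, on the product of $\mathrm{SU}(2)$ with the real Heisenberg group, and on every group that contains one of these as a closed subgroup, for instance a connected compact group and $\mathrm{SL}(N,\mathbb{R})$ for $N\ge 7$. In each case the derivation is not even the sum of a completely bounded and a co-completely bounded map. On the decisive matrix blocks the derivation acts as a partial transpose, which is bounded because it preserves the Hilbert--Schmidt norm.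
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a locally compact group, $\lambda$ its left regular representation on $L^2(G)$, and $\mathrm{VN}(G)$ the von Neumann algebra generated by the operators $\lambda(x)$. The \emph{Fourier algebra} $\mathrm{A}(G)$ consists of the functions $f(x)=\langle\lambda(x)\xi,\eta\rangle$ with $\xi,\eta\in L^2(G)$, and $\|f\|$ is the infimum of $\|\xi\|\,\|\eta\|$ over all such expressions. It is a commutative Banach algebra under pointwise operations, and it is the predual of $\mathrm{VN}(G)$: we have $\mathrm{A}(G)^*=\mathrm{VN}(G)$ with $\langle\lambda(x),f\rangle=f(x)$.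

The dual $\mathrm{A}(G)^*$ is a bimodule via $(a\cdot\phi)(b)=\phi(ba)$ and $(\phi\cdot a)(b)=\phi(ab)$. A \emph{derivation on $\mathrm{A}(G)$} is a bounded linear map $D\colon\mathrm{A}(G)\to\mathrm{A}(G)^*$ with $D(ab)=a\cdot D(b)+D(a)\cdot b$, and $D$ is \emph{cyclic} if the bilinear form $D(a)(b)$ is antisymmetric. Thus a cyclic derivation is a bounded bilinear form $\beta(a,b)=D(a)(b)$ with
\begin{equation}\label{eq:identities}
\beta(ab,c)=\beta(b,ca)+\beta(a,bc),\qquad \beta(a,b)=-\beta(b,a).
\end{equation}

An operator space is a subspace $E$ of some $B(\mathcal H)$, together with the norms that the matrix spaces $M_p(E)$ inherit from $B(\mathcal H^p)$. A linear map $T\colon E\to E'$ between operator spaces is \emph{completely bounded} (cb) if there is a constant $C$ with $\|[T(x_{ij})]\|\le C\|[x_{ij}]\|$ for all $p$ and all $[x_{ij}]\in M_p(E)$; the least such $C$ is $\|T\|_{\mathrm{cb}}$, and $T$ is a \emph{complete contraction} if $\|T\|_{\mathrm{cb}}\le1$. The \emph{opposite} operator space $E^{\mathrm{op}}$ is $E$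 with the matrix norms $\|[x_{ij}]\|_{E^{\mathrm{op}}}=\|[x_{ji}]\|_{M_p(E)}$, and $T$ is \emph{co-completely bounded} (co-cb) if it is cb as a map $E^{\mathrm{op}}\to E'$, that is, if $\|[T(x_{ji})]\|\le C\|[x_{ij}]\|$ for all matrices; the least such $C$ is $\|T\|_{\text{co-cb}}$. Either norm is $\infty$ when no such $C$ exists, and both dominate $\|T\|$. The algebra $\mathrm{VN}(G)$ has its C$^*$-matrix norms. The Fourier algebra has the operator space structure of a predual: a matrix $\mathbf f=[f_{ij}]\in M_p(\mathrm{A}(G))$ defines the map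
\begin{equation}\label{eq:alpha}
\alpha_{\mathbf f}\colon \mathrm{VN}(G)\to M_p,\qquad \alpha_{\mathbf f}(y)=[\langle y,f_{ij}\rangle],
\end{equation}
and $\|\mathbf f\|=\|\alpha_{\mathbf f}\|_{\mathrm{cb}}$. The dual operator space structure on $\mathrm{A}(G)^*$ is then that of $\mathrm{VN}(G)$.

The derivations constructed by Choi and Ghandehari for $\mathrm{SU}(2)$, the real $ax+b$ group and the reduced Heisenberg group are all cyclic and co-cb. The following question is posed in \cite{Choi}.

\begin{quote}
\emph{Is every cyclic derivation on a Fourier algebra automatically co-cb?}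
\end{quote}

The simplest groups give no evidence against a positive answer. If $G$ is finite, $\mathrm{A}(G)$ is spanned by idempotents $e$, and $D(e)=2e\cdot D(e)$ gives $e\cdot D(e)=0$ and then $D(e)=0$; so there are no nonzero derivations. If $G$ is abelian, $\mathrm{VN}(G)$ is commutative, and every bounded map from an operator space into a commutative C$^*$-algebra is cb; so every derivation is co-cb. The natural source of nonzero cyclic derivations is calculus. On a compact Lie group let $\partial$ be differentiation along a one-parameter subgroup and put $\beta(f,g)=\int_G(\partial f)\,g$. Leibniz's rule gives the first identity in \eqref{eq:identities} and integration by parts gives the second, so the only issue is boundedness. On the circle it fails: $f=e^{in\theta}$ and $g=e^{-in\theta}$ have norm one and $\beta(f,g)=in$. On $\mathrm{SU}(2)$ it holds, because $\partial$ grows like $n$ on the $n$-dimensional irreducible representation $\pi_n$ while Schur orthogonality contributes a factor $1/n$. The Haar integral that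 produces this factor pairs $\pi_n$ with its conjugate $\overline{\pi_n(h)}=\pi_n(h^{-1})^{\mathsf T}$, so a transposition is built into $\beta$, and this makes the derivation co-cb and not cb (Proposition~\ref{prop:su2}). One may well guess that the transposition is forced.

It is forced only in the variable that is differentiated. On a product $\mathrm{SU}(2)\times K$ one may differentiate and integrate in the first variable and use an arbitrary weight in the second: the identities \eqref{eq:identities} hold for each value of the second variable and put no constraint on the weight. We choose $K$ and the weight so that no transposition occurs in the second variable.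

For $m\ge1$ let $V_m=\mathbb F_3^m$. For $x=(u,v)$ and $y=(u',v')$ in $V_m^2$ put $[x,y]=u\cdot v'-u'\cdot v$, and let $K_m=V_m^2\times\mathbb F_3$ be the finite Heisenberg group with product
\[
(x,s)(y,t)=(x+y,\ s+t+[x,y]).
\]
It has order $3\cdot 9^m$. Throughout, $H=\mathrm{SU}(2)$ and $G_0=H\times\prod_{m\ge1}K_m$, a compact group.

\begin{theorem}\label{thm:A}
For each $m\ge1$ there is a cyclic derivation $D_m$ on $\mathrm{A}(H\times K_m)$ with $\|D_m\|\le\frac12$ and $\|D_m\|_{\textup{co-cb}}\ge\frac12\,3^m$. On $\mathrm{A}(G_0)$ there is a cyclic derivation $D$ that is not co-cb.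
\end{theorem}

So the answer to the question is no. The failure is not repaired by allowing a cb summand, and it is not peculiar to disconnected groups. Let $\mathbb H$ be the real three-dimensional Heisenberg group.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[\textup{(1)}] The derivation $D$ of Theorem~\ref{thm:A} is not a sum of a cb and a co-cb linear map $\mathrm{A}(G_0)\to\mathrm{A}(G_0)^*$.
\item[\textup{(2)}] For the connected Lie group $\mathrm{SU}(2)\times\mathbb H$, the algebra $\mathrm{A}(\mathrm{SU}(2)\times\mathbb H)$ has a cyclic derivation that is not a sum of a cb and a co-cb map.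
\item[\textup{(3)}] The same conclusion holds for every locally compact group $G'$ that contains $G_0$ or $\mathrm{SU}(2)\times\mathbb H$ as a closed subgroup. Examples are the connected compact group $\mathrm{SU}(2)\times\prod_{m\ge1}\mathrm{SU}(3^m)$, the groups $\mathrm{SL}(N,\mathbb C)$ for $N\ge5$, and the groups $\mathrm{SL}(N,\mathbb R)$ for $N\ge7$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:test} reduces the three norms of a map $\mathrm{A}(G)\to\mathrm{A}(G)^*$ to three norms on tensor products of matrix algebras, and Section~\ref{sec:transpose} shows that a partial transpose separates the first of them from the other two. The remaining sections realize partial transposes inside derivations.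

\section{Test matrices}\label{sec:test}

We write $\|\cdot\|$, $\|\cdot\|_1$, $\|\cdot\|_2$ for the operator, trace and Hilbert--Schmidt norms, so that $\|a\|\le\|a\|_2\le\|a\|_1$, $|\operatorname{tr}(ab)|\le\|a\|_1\|b\|$ and $|\operatorname{tr}(ab)|\le\|a\|_2\|b\|_2$. The transpose $a\mapsto a^{\mathsf T}$ preserves the trace and all three norms. On $M_p\otimes M_{p'}$ the trace is written $\operatorname{Tr}$, and $X\mapsto X^\tau$ is the \emph{partial transpose} $(a\otimes b)^\tau=a^{\mathsf T}\otimes b$. Since $\operatorname{tr}(a^{\mathsf T}c^{\mathsf T})=\operatorname{tr}(ac)$, we have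
\begin{equation}\label{eq:tautrace}
\operatorname{Tr}(XY)=\operatorname{Tr}(X^\tau Y^\tau).
\end{equation}

Let $L$ be a locally compact group and $D\colon\mathrm{A}(L)\to\mathrm{A}(L)^*$ a linear map. For $\mathbf f\in M_p(\mathrm{A}(L))$ and $\mathbf g\in M_{p'}(\mathrm{A}(L))$ put
\[
X(D;\mathbf f,\mathbf g)=\sum_{i,j,k,l}D(f_{ij})(g_{kl})\,e_{ij}\otimes e_{kl}\in M_p\otimes M_{p'} .
\]
If $\|\mathbf f\|\le1$ and $\|\mathbf g\|\le1$ we call this a \emph{test matrix} of $D$, and $\mathcal X(D)$ denotes the set of all limits of test matrices of a fixed size. To produce test matrices, note that every normal (that is, weak$^*$-continuous) complete contraction $\alpha\colon\mathrm{VN}(L)\to M_p$ is $\alpha_{\mathbf f}$ for the matrix-valued function $\mathbf f(x)=\alpha(\lambda(x))$, and $\|\mathbf f\|\le1$. Among complete contractions are $*$-homomorphisms, compressions $y\mapsto V^*yV$ by isometries, and averages of such maps.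

\begin{lemma}\label{lem:test}
Let $X\in\mathcal X(D)$. Then $\|X\|\le\|D\|_{\mathrm{cb}}$ and $\|X^\tau\|\le\|D\|_{\textup{co-cb}}$. If $D=D_1+D_2$ with $D_1$ cb and $D_2$ co-cb, then for all $Y$ of the same size as $X$,
\begin{equation}\label{eq:sum}
|\operatorname{Tr}(XY)|\le\|D_1\|_{\mathrm{cb}}\,\|Y\|_1+\|D_2\|_{\textup{co-cb}}\,\|Y^\tau\|_1 .
\end{equation}
\end{lemma}

\begin{proof}
All three inequalities pass to limits, so let $X=X(D;\mathbf f,\mathbf g)$ be a test matrix. The map $\mathrm{id}\otimes\alpha_{\mathbf g}\colon M_p\otimes\mathrm{VN}(L)\to M_p\otimes M_{p'}$ is a contraction. It sends $\sum e_{ij}\otimes D(f_{ij})$, which has norm at most $\|D\|_{\mathrm{cb}}$, to $X$, and it sends $\sum e_{ij}\otimes D(f_{ji})$, which has norm at most $\|D\|_{\text{co-cb}}$, to $X^\tau$. For \eqref{eq:sum} write $X=X_1+X_2$ with $X_i=X(D_i;\mathbf f,\mathbf g)$; then $|\operatorname{Tr}(X_1Y)|\le\|X_1\|\,\|Y\|_1$, and $|\operatorname{Tr}(X_2Y)|\le\|X_2^\tau\|\,\|Y^\tau\|_1$ by \eqref{eq:tautrace}.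
\end{proof}

Test matrices pass from a closed subgroup $L$ to the ambient group $L'$. By the restriction theorem (Herz; Takesaki--Tatsuuma), restriction of functions is a contractive homomorphism $r$ of $\mathrm{A}(L')$ onto $\mathrm{A}(L)$, and $r^*$ is the normal injective $*$-homomorphism with $\lambda_L(x)\mapsto\lambda_{L'}(x)$.

\begin{lemma}\label{lem:restrict}
Let $L$ be a closed subgroup of $L'$, let $D\colon\mathrm{A}(L)\to\mathrm{A}(L)^*$ be bounded and linear, and put $D'=r^*Dr$. Then $\|D'\|\le\|D\|$ and $\mathcal X(D)\subseteq\mathcal X(D')$. If $D$ is a cyclic derivation, so is $D'$.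
\end{lemma}

\begin{proof}
We have $D'(f)(g)=D(rf)(rg)$, and $r$ is a contractive homomorphism; this gives the norm bound and the identities \eqref{eq:identities} for $D'$. An injective $*$-homomorphism is isometric at every matrix level, so $r^*$ is a complete isometry. Hence $r$ is a complete quotient map \cite[Cor.~4.1.9]{ER}: it maps the open unit ball of $M_p(\mathrm{A}(L'))$ onto that of $M_p(\mathrm{A}(L))$ for every $p$. Let $X=X(D;\mathbf f,\mathbf g)$ be a test matrix and $0<c<1$. Lift $c\mathbf f$ and $c\mathbf g$ to matrices $\mathbf f',\mathbf g'$ of norm less than one over $\mathrm{A}(L')$. Then $X(D';\mathbf f',\mathbf g')=c^2X$, and $c\to1$ gives $X\in\mathcal X(D')$. Since $\mathcal X(D')$ is closed under limits, the inclusion follows.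
\end{proof}

For compact groups, matrix coefficients of irreducible representations give enough test matrices to compute all norms. Let $L$ be compact and let $\mathcal R$ be a \emph{system of representatives}: one unitary matrix representation $\rho$, of degree $d_\rho$, from each equivalence class of irreducible representations. By the Peter--Weyl theorem, $\mathrm{VN}(L)$ is the algebra of bounded families $(y_\rho)_{\rho\in\mathcal R}$ with $y_\rho\in M_{d_\rho}$, and $\lambda(x)$ is the family $(\rho(x))$. Its predual is described by the trace pairing: $\mathrm{A}(L)$ consists of the functions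
\[
f(x)=\sum_{\rho\in\mathcal R}\operatorname{tr}(A_\rho\,\rho(x)),\qquad\|f\|=\sum_{\rho\in\mathcal R}\|A_\rho\|_1<\infty .
\]
The finite sums form a dense subalgebra $\mathrm{Trig}(L)$. Regard $\rho=[\rho_{ij}]$ as an element of $M_{d_\rho}(\mathrm{A}(L))$. Since $\rho_{ij}=\operatorname{tr}(e_{ji}\rho)$, the map $\alpha_\rho$ of \eqref{eq:alpha} is the coordinate $*$-homomorphism $y\mapsto y_\rho$, so $\|\rho\|=1$.

Each $X\in M_p\otimes M_{p'}$ defines a bilinear form and a norm,
\[
\beta_X(A,B)=\operatorname{Tr}((A\otimes B)X),\qquad \|X\|_\vee=\sup\{|\beta_X(A,B)|:\|A\|_1\le1,\ \|B\|_1\le1\}.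
\]
By \eqref{eq:tautrace}, $\beta_X(A,B)=\operatorname{Tr}((A^{\mathsf T}\otimes B)X^\tau)$, and $\|A^{\mathsf T}\otimes B\|_1=\|A\otimes B\|_1=\|A\|_1\|B\|_1$. Therefore
\begin{equation}\label{eq:vee}
\|X\|_\vee\le\min\{\|X\|,\|X^\tau\|\}.
\end{equation}
It will be convenient to expand the two variables of a bilinear form in two different systems of representatives.

\begin{lemma}\label{lem:blocks}
Let $L$ be compact, $\mathcal R$ and $\mathcal R'$ systems of representatives, and $\beta$ a bilinear form on $\mathrm{Trig}(L)$. For $\rho\in\mathcal R$, $\rho'\in\mathcal R'$ define the \emph{block} $X_{\rho,\rho'}=\sum\beta(\rho_{ij},\rho'_{kl})\,e_{ij}\otimes e_{kl}$. Suppose $\sup\|X_{\rho,\rho'}\|_\vee<\infty$. Then $\beta$ extends uniquely to a bounded map $D\colon\mathrm{A}(L)\to\mathrm{A}(L)^*$, and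
\[
\|D\|=\sup_{\rho,\rho'}\|X_{\rho,\rho'}\|_\vee,\qquad\|D\|_{\mathrm{cb}}=\sup_{\rho,\rho'}\|X_{\rho,\rho'}\|,\qquad\|D\|_{\textup{co-cb}}=\sup_{\rho,\rho'}\|X_{\rho,\rho'}^\tau\|.
\]
If $\beta$ satisfies \eqref{eq:identities} on $\mathrm{Trig}(L)$, then $D$ is a cyclic derivation.
\end{lemma}

\begin{proof}
If $f=\operatorname{tr}(A\rho)=\sum A_{ji}\rho_{ij}$ and $g=\operatorname{tr}(B\rho')=\sum B_{lk}\rho'_{kl}$, then $\beta(f,g)=\beta_{X_{\rho,\rho'}}(A,B)$, because $\operatorname{Tr}((A\otimes B)(e_{ij}\otimes e_{kl}))=A_{ji}B_{lk}$. The norm of $\mathrm{A}(L)$ is an $\ell^1$-sum over $\mathcal R$ and also over $\mathcal R'$; this gives the extension and the formula for $\|D\|$. The identities \eqref{eq:identities} pass to the closure because multiplication is continuous.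

The blocks are test matrices, so Lemma~\ref{lem:test} gives the inequality $\ge$ in the other two formulas. For the converse fix $\rho'$ and define $y_{kl}\in\mathrm{VN}(L)$ by $\langle y_{kl},f\rangle=D(f)(\rho'_{kl})$. The $\rho$-coordinates of $Y_1=\sum y_{kl}\otimes e_{kl}$ and $Y_2=\sum y_{kl}\otimes e_{lk}$ are $X_{\rho,\rho'}$ and $(X_{\rho,\rho'}^\tau)^{\mathsf T}$, so $\|Y_1\|=\sup_\rho\|X_{\rho,\rho'}\|$ and $\|Y_2\|=\sup_\rho\|X^\tau_{\rho,\rho'}\|$. Let $\|\mathbf f\|\le1$ and $X=X(D;\mathbf f,\rho')$. The contraction $\alpha_{\mathbf f}\otimes\mathrm{id}$ sends $Y_1$ to $X$ and $Y_2$ to $(X^\tau)^{\mathsf T}$, so $\|X\|\le\|Y_1\|$ and $\|X^\tau\|\le\|Y_2\|$. Finally $X$ and $X^\tau$ are the $\rho'$-coordinates of $[D(f_{ij})]$ and $[D(f_{ji})]$, and the norm of a matrix over $\mathrm{VN}(L)$ is the supremum of the norms of its coordinates.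
\end{proof}

\section{Transposes and partial transposes}\label{sec:transpose}

By Lemma~\ref{lem:blocks} we need matrices $X$ with $\|X\|_\vee$ small and $\|X^\tau\|$ large, and for Theorem~\ref{thm:B} also $\|X\|$ large. On $\mathbb C^n\otimes\mathbb C^n$ put
\[
\Omega_n=\sum_{i,j}e_{ij}\otimes e_{ij},\qquad F_n=\sum_{i,j}e_{ij}\otimes e_{ji}.
\]
Then $\Omega_n^\tau=F_n$ and $F_n^\tau=\Omega_n$. The flip $F_n$ is a self-adjoint unitary, so $\|F_n\|=1$ and $\|F_n\|_1=\operatorname{Tr}(F_n^2)=n^2$. With $\zeta=\sum_i\delta_i\otimes\delta_i$ we have $\Omega_n=\zeta\zeta^*$, a positive rank-one matrix with $\|\Omega_n\|=\|\Omega_n\|_1=n$. For $n=2$,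
\[
F_2=\begin{pmatrix}1&0&0&0\\0&0&1&0\\0&1&0&0\\0&0&0&1\end{pmatrix},\qquad
\Omega_2=\begin{pmatrix}1&0&0&1\\0&0&0&0\\0&0&0&0\\1&0&0&1\end{pmatrix}.
\]
Passing from $F_2$ to $\Omega_2$ doubles the operator norm and halves the trace norm, but the Hilbert--Schmidt norm is $2$ for both. In general a partial transpose only permutes the entries of a matrix, so $\|B^\tau\|_2=\|B\|_2$.

From $\operatorname{tr}(ae_{ij})=a_{ji}$ we get
\begin{equation}\label{eq:forms}
\beta_{\Omega_n}(a,b)=\sum_{i,j}a_{ji}b_{ji}=\operatorname{tr}(ab^{\mathsf T}),\qquad\beta_{F_n}(a,b)=\sum_{i,j}a_{ji}b_{ij}=\operatorname{tr}(ab).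
\end{equation}
For products of groups we combine two such tensors. For $Y\in M_n\otimes M_{n'}$ and $Y'\in M_d\otimes M_{d'}$, let $Y\boxtimes Y'\in(M_n\otimes M_d)\otimes(M_{n'}\otimes M_{d'})$ be obtained from $Y\otimes Y'$ by exchanging the two middle factors. The exchange is implemented by a unitary, so products, traces and norms of such elements are computed factor by factor, and $(Y\boxtimes Y')^\tau=Y^\tau\boxtimes Y'^\tau$. Applying \eqref{eq:forms} to elementary tensors gives
\begin{equation}\label{eq:partial}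
\beta_{\Omega_n\boxtimes F_d}(A,B)=\operatorname{tr}(AB^\tau)=\operatorname{tr}(A^\tau B),\qquad A,B\in M_n\otimes M_d .
\end{equation}
Viewed as linear maps $A\mapsto y$ with $\operatorname{tr}(yB)=\beta_X(A,B)$, from trace-class matrices to matrices with the operator norm, $F_d$ is the identity, $\Omega_n$ is the transpose, and $\Omega_n\boxtimes F_d$ is the partial transpose. Their norms are as follows.
\[
\begin{array}{c|ccc}
X&\|X\|_\vee&\|X\|&\|X^\tau\|\\\hline
F_d&1&1&d\\
\Omega_n&1&n&1\\
\Omega_n\boxtimes F_d&1&n&d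
\end{array}
\]
The last two columns follow from the facts above, with $(\Omega_n\boxtimes F_d)^\tau=F_n\boxtimes\Omega_d$. In the first column the value $1$ is attained at $A=B=e_{11}$, and the upper bound in the first two rows is \eqref{eq:vee}. In the last row \eqref{eq:vee} gives only $\min\{n,d\}$, and the Hilbert--Schmidt norm must be used:
\begin{equation}\label{eq:HS}
|\operatorname{tr}(AB^\tau)|\le\|A\|_2\|B^\tau\|_2=\|A\|_2\|B\|_2\le\|A\|_1\|B\|_1 .
\end{equation}
The last row is the whole idea. A map whose blocks are partial transposes of growing size is bounded, and it is neither cb nor co-cb.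

\section{The derivation on $\mathrm{SU}(2)$ and its weighted versions}\label{sec:su2}

The group $H=\mathrm{SU}(2)$ has exactly one irreducible unitary representation $\pi_n$ of each degree $n\ge1$. Let $Z=\operatorname{diag}(i/2,-i/2)$, an element of the Lie algebra of $H$. In an orthonormal basis of weight vectors,
$d\pi_n(Z)=i\operatorname{diag}(\frac{n-1}2,\frac{n-3}2,\dots,-\frac{n-1}2)$. Put $N_n=\frac1n\,d\pi_n(Z)$. Then $N_n^{\mathsf T}=N_n=-N_n^*$, and since the squares of the weights add up to $n(n^2-1)/12$,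
\begin{equation}\label{eq:N}
\|N_n\|=\frac{n-1}{2n}<\frac12,\qquad\|N_n\|_2^2=\frac{n^2-1}{12n}.
\end{equation}
Let $\partial f(h)=\frac{d}{dt}f(h\exp tZ)|_{t=0}$. Then $\partial\pi_n(h)=\pi_n(h)\,d\pi_n(Z)$, and $\int_H\partial f\,dh=0$ for $f\in\mathrm{Trig}(H)$ by right invariance of the normalized Haar measure $dh$. Schur orthogonality, $\int_H(\pi_n)_{ij}\overline{(\pi_{n'})_{kl}}\,dh=\frac1n\delta_{nn'}\delta_{ik}\delta_{jl}$, says that $\int_H\pi_n\otimes\overline{\pi_{n'}}\,dh=\frac1n\delta_{nn'}\Omega_n$. Multiplying on the right by $d\pi_n(Z)\otimes1$ we get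
\begin{equation}\label{eq:T}
\int_H\partial\pi_n(h)\otimes\overline{\pi_{n'}(h)}\,dh=\delta_{nn'}T_n,\qquad T_n=\Omega_n(N_n\otimes1).
\end{equation}
We always expand the first variable in $\{\pi_n\}$ and the second in $\{\overline{\pi_n}\}$, which is also a system of representatives. We record
\begin{equation}\label{eq:Tfacts}
T_n^\tau=(N_n\otimes1)F_n,\qquad(T_n^*)^\tau=-F_n(N_n\otimes1),\qquad\|T_n\|=\|T_n\|_1=\|T_n\|_2=\sqrt{\frac{n^2-1}{12}} .
\end{equation}
The first two formulas come from $(e_{ij}N_n)^{\mathsf T}=N_ne_{ji}$ and $(N_n^*e_{ij})^{\mathsf T}=-e_{ji}N_n$. For the third, $T_n=\zeta\,((N_n^*\otimes1)\zeta)^*$ has rank one, $\|\zeta\|^2=n$, and $\|(N_n^*\otimes1)\zeta\|^2=\|N_n\|_2^2$.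

\begin{proposition}\label{prop:su2}
The form $\int_H(\partial f)\,g\,dh$ on $\mathrm{Trig}(H)$ extends to a cyclic derivation $D_H$ on $\mathrm{A}(H)$ with $\|D_H\|=\|D_H\|_{\textup{co-cb}}=\frac12$ and $\|D_H\|_{\mathrm{cb}}=\infty$.
\end{proposition}

\begin{proof}
The identities \eqref{eq:identities} follow from $\partial(ab)=a\,\partial b+b\,\partial a$ and $\int_H\partial(ab)\,dh=0$. By \eqref{eq:T} the nonzero blocks are the $T_n$. By \eqref{eq:Tfacts} and \eqref{eq:vee}, $\|T_n\|_\vee\le\|T_n^\tau\|=\|N_n\|$, and $|\beta_{T_n}(e_{11},e_{11})|=|(N_n)_{11}|=\|N_n\|$. Also $\|T_n\|\to\infty$. Now apply Lemma~\ref{lem:blocks} and \eqref{eq:N}.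
\end{proof}

The factor $N_n$ has norm close to $\frac12$ and its entries are spread evenly, so $T_n$ is as good as $\Omega_n$ in the last row of the table in Section~\ref{sec:transpose}. The next proposition makes this precise; it is the only source of lower bounds in the proofs of the theorems.

\begin{proposition}\label{prop:criterion}
Let $L$ be a locally compact group, $D\colon\mathrm{A}(L)\to\mathrm{A}(L)^*$ a linear map, $\gamma>0$ and $d\ge1$. Suppose that $\gamma\,T_n\boxtimes F_d\in\mathcal X(D)$ for every $n$. Then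
\begin{enumerate}
\item[\textup{(a)}] $\|D\|_{\textup{co-cb}}\ge\gamma d/2$;
\item[\textup{(b)}] if $D=D_1+D_2$ with $D_1$ cb, then $\|D_2\|_{\textup{co-cb}}\ge\gamma d/6$.
\end{enumerate}
In particular, if the hypothesis holds for pairs $(\gamma,d)$ with $\gamma d$ unbounded, then $D$ is not a sum of a cb and a co-cb map.
\end{proposition}

\begin{proof}
Let $X=\gamma\,T_n\boxtimes F_d$. Then $X^\tau=\gamma\,[(N_n\otimes1)F_n]\boxtimes\Omega_d$ has norm $\gamma\frac{n-1}{2n}d$, and (a) follows from Lemma~\ref{lem:test} as $n\to\infty$.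

For (b) let $C_1=\|D_1\|_{\mathrm{cb}}$ and $C_2=\|D_2\|_{\text{co-cb}}$, which we may assume finite. We apply \eqref{eq:sum} with $Y=T_n^*\boxtimes F_d$, a multiple of $X^*$. By \eqref{eq:Tfacts} and \eqref{eq:N},
\begin{align*}
\operatorname{Tr}(XY)&=\gamma\,\|T_n\|_2^2\operatorname{Tr}(F_d^2)=\gamma\,\tfrac{n^2-1}{12}\,d^2,\\
\|Y\|_1&=\|T_n\|_1\|F_d\|_1\le\tfrac12\,n\,d^2,\\
\|Y^\tau\|_1&=\|F_n(N_n\otimes1)\|_1\|\Omega_d\|_1\le\tfrac12\,n^2d .
\end{align*}
Thus $\gamma\frac{n^2-1}{12}d^2\le\frac12C_1nd^2+\frac12C_2n^2d$. Divide by $n^2d$ and let $n\to\infty$ with $d$ fixed. The term with $C_1$ disappears, and $\gamma d/12\le C_2/2$ remains.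
\end{proof}

The two parameters have separate roles: $n\to\infty$ removes the cb summand, and $\gamma d\to\infty$ rules out the co-cb summand.

We now look for derivations with blocks $T_n\boxtimes F_d$. Let $K$ be a finite group and $w\colon K\to\mathbb C$ any function. With $\partial$ acting in the first variable, put
\begin{equation}\label{eq:betaw}
\beta_w(f,g)=\sum_{k\in K}w(k)\int_H(\partial f)(h,k)\,g(h,k)\,dh,\qquad f,g\in\mathrm{Trig}(H\times K).
\end{equation}
The identities \eqref{eq:identities} hold for each term, as in Proposition~\ref{prop:su2}. The irreducible representations of $H\times K$ are the tensor products of those of the factors. For irreducible representations $\mu,\nu$ of $K$, formula \eqref{eq:T} shows that the block of $\beta_w$ at $(\pi_n\otimes\mu,\overline{\pi_{n'}}\otimes\nu)$ is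
\begin{equation}\label{eq:blockw}
\delta_{nn'}\,T_n\boxtimes\Phi_w(\mu,\nu),\qquad\Phi_w(\mu,\nu)=\sum_{k\in K}w(k)\,\mu(k)\otimes\nu(k).
\end{equation}
Two obvious choices give nothing. If $K$ is abelian, every $\Phi_w(\mu,\nu)$ is a scalar, so the norm and the co-cb norm of the derivation agree because $\|T_n\|_\vee=\|T_n^\tau\|$. If $w=1/|K|$, Schur orthogonality gives $\Phi_w(\mu,\overline\mu)=\frac1{d_\mu}\Omega_{d_\mu}$, a transpose again. To obtain a flip we want $\nu(k)$ to behave like $\mu(k)^*$, because sums of the form $\sum\mu(k)\otimes\mu(k)^*$ produce flips; for example $\frac1{|K|}\sum_k\mu(k)\otimes\mu(k)^*=\frac1{d_\mu}F_{d_\mu}$, by transposing the second factor in the previous formula. The difficulty is that $k\mapsto\mu(k)^*=\mu(k^{-1})$ reverses products and is not a representation. In $K_m$, however, inversion $(x,s)\mapsto(-x,-s)$ differs from the \emph{automorphism} $(x,s)\mapsto(-x,s)$ only in the central coordinate, and a weight that depends on $s$ can absorb the difference.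

\section{Finite Heisenberg groups and the compact example}\label{sec:finite}

Fix $m$, and put $q=3^m$ and $\omega=e^{2\pi i/3}$; powers $\omega^s$ make sense for $s\in\mathbb F_3$. For $x=(u,v)\in V_m^2$ define unitaries on $\ell^2(V_m)=\mathbb C^q$ by
\[
W(u,v)\xi(t)=\omega^{v\cdot t+u\cdot v}\,\xi(t-u),\qquad P\xi(t)=\xi(-t).
\]
For $y=(u',v')$, both $W(x)W(y)\xi(t)$ and $W(x+y)\xi(t)$ are multiples of $\omega^{(v+v')\cdot t}\xi(t-u-u')$, and the exponents differ by
$u\cdot v-u\cdot v'+u'\cdot v'-(u+u')\cdot(v+v')=-2u\cdot v'-u'\cdot v$. Since $-2=1$ in $\mathbb F_3$,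
\begin{equation}\label{eq:Weyl}
W(x)W(y)=\omega^{[x,y]}W(x+y),\qquad W(x)^*=W(-x)=PW(x)P,
\end{equation}
where the last equality holds because $PW(u,v)P\xi(t)=\omega^{-v\cdot t+u\cdot v}\xi(t+u)$. Hence
\[
\sigma(x,s)=\omega^sW(x),\qquad\sigma'(x,s)=P\sigma(x,s)P=\omega^sW(x)^*
\]
are equivalent unitary representations of $K_m$, and $\sigma'$ is the adjoint of $\sigma$ up to a central phase. In $\sigma\otimes\sigma'$ the phase is $\omega^{2s}$, so we take the weight
\[
w_m(x,s)=\frac{\omega^s}{3q},\qquad\text{for which}\quad\Phi_{w_m}(\sigma,\sigma')=\frac1{3q}\sum_s\omega^{3s}\sum_xW(x)\otimes W(x)^*=\frac1q\sum_xW(x)\otimes W(-x).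
\]

\begin{example}\label{ex:small}
Let $m=1$, so $|K_1|=27$ and $q=3$. On the basis $\delta_0,\delta_1,\delta_2$, the matrix $W(1,0)$ is the cyclic shift $\delta_j\mapsto\delta_{j+1}$, $W(0,1)=\operatorname{diag}(1,\omega,\omega^2)$, and $P$ exchanges $\delta_1$ and $\delta_2$. In general $W(u,v)\delta_j=\omega^{v(j+2u)}\delta_{j+u}$, so
\[
\frac13\sum_{u,v}W(u,v)\delta_j\otimes W(-u,-v)\delta_k=\sum_u\Big(\frac13\sum_v\omega^{v(j-k+4u)}\Big)\delta_{j+u}\otimes\delta_{k-u}=\delta_k\otimes\delta_j,
\]
because the inner sum vanishes unless $j-k+u=0$. Thus $\Phi_{w_1}(\sigma,\sigma')=F_3$.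

Take $n=2$: $\pi_2(h)=h$ and $N_2=\operatorname{diag}(i/4,-i/4)$. Indeed $\partial h_{11}=\frac i2h_{11}$ and $\int_H|h_{11}|^2dh=\frac12$. The block at $(\pi_2\otimes\sigma,\overline{\pi_2}\otimes\sigma')$ reads
\[
\beta_{w_1}\big(h_{ab}\,\sigma_{ij},\ \overline{h_{cd}}\,\sigma'_{kl}\big)=(N_2)_{bb}\,\delta_{ac}\delta_{bd}\cdot\delta_{il}\delta_{jk}.
\]
In the first variable the entry $(a,b)$ is paired with $(a,b)$; in the second the entry $(i,j)$ is paired with $(j,i)$. For $f=\operatorname{tr}(A(\pi_2\otimes\sigma))$ and $g=\operatorname{tr}(B(\overline{\pi_2}\otimes\sigma'))$, the number $\beta_{w_1}(f,g)$ is a sum of $36$ products of an entry of $A$, an entry of $B$ and $\pm i/4$, each entry occurring once; so $|\beta_{w_1}(f,g)|\le\frac14\|A\|_2\|B\|_2\le\frac14\|f\|\,\|g\|$. The partial transpose of the block is $[(N_2\otimes1)F_2]\boxtimes\Omega_3$, of norm $\frac34$.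
\end{example}

To bound the norm of the derivation we must control all blocks, not only this one. For $y\in V_m^2$ let $\chi_y(x,s)=\omega^{[y,x]}$, a character of $K_m$.

\begin{lemma}\label{lem:heis}
\begin{enumerate}
\item[\textup{(a)}] $\operatorname{tr}W(x)=0$ for $x\ne0$.
\item[\textup{(b)}] $\frac1q\sum_xW(x)\otimes W(x)^*=F_q$.
\item[\textup{(c)}] $\{\sigma,\overline\sigma\}\cup\{\chi_y\}$ and $\{\sigma',\overline\sigma\}\cup\{\chi_y\}$ are systems of representatives for $K_m$.
\item[\textup{(d)}] For every $y$, the matrix $U_y=\frac1q\sum_x\omega^{[y,x]}\,\overline{W(x)}$ is unitary.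
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $u\ne0$, the diagonal of $W(u,v)$ is zero. If $u=0\ne v$, the trace is $\sum_t\omega^{v\cdot t}=0$.

(b) This is the computation of Example~\ref{ex:small}, with $j,k,u,v\in V_m$, products read as dot products and $\frac13$ replaced by $\frac1q$.

(c) Multiplying (b) by $a\otimes1$ and taking the trace in the first factor gives $a=\frac1q\sum_x\operatorname{tr}(aW(x))W(x)^*$ for $a\in M_q$. So the $W(x)$ span $M_q$, and $\sigma$, $\sigma'$, $\overline\sigma$ are irreducible. The element $(0,s)$ acts by $\omega^s$ in $\sigma$ and by $\omega^{2s}$ in $\overline\sigma$, so these are inequivalent. The $q^2$ characters $\chi_y$ are distinct because $[\cdot,\cdot]$ is nondegenerate. The squares of the degrees add up to $q^2+q^2+q^2=|K_m|$, so the list is complete.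

(d) First, $\frac1q\sum_xW(x)=P$, since
\[
\frac1q\sum_u\xi(t-u)\sum_v\omega^{v\cdot(t+u)}=\xi(2t)=\xi(-t).
\]
By \eqref{eq:Weyl}, $W(y)W(x)W(y)^*=\omega^{[y,x]+[x+y,-y]}W(x)=\omega^{2[y,x]}W(x)=\omega^{-[y,x]}W(x)$. Summing over $x$ gives $W(y)PW(y)^*=\overline{U_y}$.
\end{proof}

\begin{proposition}\label{prop:Dm}
The form $\beta_{w_m}$ extends to a cyclic derivation $D_m$ on $\mathrm{A}(H\times K_m)$ with $\|D_m\|\le\frac12$, and its block at $(\pi_n\otimes\sigma,\overline{\pi_n}\otimes\sigma')$ is $T_n\boxtimes F_q$.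
\end{proposition}

\begin{proof}
Let $\mu$ run through the first and $\nu$ through the second system in Lemma~\ref{lem:heis}(c). By Lemma~\ref{lem:blocks} and \eqref{eq:blockw} it suffices to show $\|T_n\boxtimes\Phi_{w_m}(\mu,\nu)\|_\vee\le\frac12$. Say that a representation has \emph{type} $c\in\mathbb F_3$ if $(0,s)$ acts by $\omega^{cs}$; the types of $\sigma,\sigma',\overline\sigma,\chi_y$ are $1,1,2,0$. If $\mu,\nu$ have types $c,c'$, then
\[
\Phi_{w_m}(\mu,\nu)=\Big(\frac13\sum_s\omega^{(1+c+c')s}\Big)\frac1q\sum_x\mu(x,0)\otimes\nu(x,0),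
\]
which vanishes unless $c+c'=2$, that is, unless $(c,c')$ is $(1,1)$, $(0,2)$ or $(2,0)$.

\emph{Types $(1,1)$.} Here $\mu=\sigma$, $\nu=\sigma'$, and $\Phi_{w_m}(\mu,\nu)=F_q$ by Lemma~\ref{lem:heis}(b). Moving the factor $N_n$ around the trace and using \eqref{eq:partial} and \eqref{eq:HS}, we get for $A,B\in M_n\otimes M_q$
\[
|\beta_{T_n\boxtimes F_q}(A,B)|=|\operatorname{tr}((N_n\otimes1)A\,B^\tau)|\le\|(N_n\otimes1)A\|_1\|B\|_1\le\tfrac12\|A\|_1\|B\|_1 .
\]

\emph{Types $(0,2)$.} Here $\mu=\chi_y$, $\nu=\overline\sigma$, and $\Phi_{w_m}(\mu,\nu)=U_y\in M_1\otimes M_q$, on which $\tau$ acts trivially. So $(T_n\boxtimes U_y)^\tau=T_n^\tau\boxtimes U_y$ has norm $\|N_n\|<\frac12$ by Lemma~\ref{lem:heis}(d), and \eqref{eq:vee} applies.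

\emph{Types $(2,0)$.} Here $\mu=\overline\sigma$, $\nu=\chi_y$, and $\Phi_{w_m}(\mu,\nu)=U_y\in M_q\otimes M_1$. The partial transpose of the block is $T_n^\tau\boxtimes U_y^{\mathsf T}$, again of norm $\|N_n\|$, and \eqref{eq:vee} applies.
\end{proof}

\begin{remark}\label{rem:sharp}
The proof lists all blocks, and their partial transposes have norms $q\|N_n\|$, $\|N_n\|$ or $0$. By Lemma~\ref{lem:blocks}, $\|D_m\|_{\text{co-cb}}=\frac12\,3^m$. So each single $D_m$ is co-cb, and the $D_m$ must be combined on one group.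
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A} and of Theorem~\ref{thm:B}(1)]
Blocks are test matrices, so Propositions~\ref{prop:Dm} and~\ref{prop:criterion}(a), with $\gamma=1$ and $d=3^m$, give the statement about $D_m$.

Regard $H\times K_l$ as the closed subgroup of $G_0$ on which all other coordinates are trivial, and let $r_l$ be the restriction map. Put
\[
D=\sum_{l\ge1}2^{-l}\,r_l^*D_lr_l .
\]
By Lemma~\ref{lem:restrict} each $r_l^*D_lr_l$ is a cyclic derivation of norm at most $\frac12$. So the series converges in norm, and $D$ is a cyclic derivation on $\mathrm{A}(G_0)$ with $\|D\|\le\frac12$.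

We need test matrices that see one term of the series only. Fix $n,m$, let $\sigma,\sigma'$ be the representations of $K_m$ above, and define irreducible representations of $G_0$ by $\rho(h,(k_l))=\pi_n(h)\otimes\sigma(k_m)$ and $\rho'(h,(k_l))=\overline{\pi_n(h)}\otimes\sigma'(k_m)$. Then $X(D;\rho,\rho')=\sum_l2^{-l}X(D_l;r_l\rho,r_l\rho')$ is a test matrix of $D$. For $l\ne m$ the entries of $r_l\rho$ and $r_l\rho'$ do not depend on the $K_l$-variable, so in \eqref{eq:betaw} the factor $\sum_{k\in K_l}w_l(k)=0$ splits off and the $l$-th term vanishes. The $m$-th term is given by Proposition~\ref{prop:Dm}. Hence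
\begin{equation}\label{eq:XD}
2^{-m}\,T_n\boxtimes F_{3^m}\in\mathcal X(D)\qquad\text{for all }n,m .
\end{equation}
Since $2^{-m}3^m\to\infty$, Proposition~\ref{prop:criterion} shows that $D$ is not a sum of a cb and a co-cb map. In particular $D=0+D$ is not co-cb.
\end{proof}

\section{The real Heisenberg group}\label{sec:real}

The groups $K_m$ supplied flips of growing size. The real Heisenberg group supplies them all at once, because its representations are infinite-dimensional. Three things change. The center is $\mathbb R$, so the type is a real number $a$ and the weight $\omega^s$ becomes a function $\theta(s)$ that localizes the sum of the two types. The weight is not integrable in $x$, so it has to be regularized. And a single type $a$ carries no mass, so the desired matrices are only limits of test matrices.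

\subsection*{The group and its Fourier algebra}
On $\mathbb R^2$ put $[x,y]=uv'-u'v$ for $x=(u,v)$, $y=(u',v')$, and let $\mathbb H=\mathbb R^2\times\mathbb R$ with product $(x,s)(y,t)=(x+y,\,s+t-\frac12[x,y])$. This is the formula that defines $K_m$, since $-\frac12=1$ in $\mathbb F_3$. For $a\in\mathbb R^*=\mathbb R\setminus\{0\}$ define unitaries on $L^2(\mathbb R)$ by
\[
W_a(u,v)\xi(t)=e^{ia(vt-uv/2)}\xi(t-u),\qquad R\xi(t)=\xi(-t).
\]
The phases of $W_a(x)W_a(y)$ and $W_a(x+y)$ differ by $a$ times $-\frac{uv}2-uv'-\frac{u'v'}2+\frac12(u+u')(v+v')=-\frac12[x,y]$. So $W_a(x)W_a(y)=e^{-ia[x,y]/2}W_a(x+y)$, the map $\sigma_a(x,s)=e^{ias}W_a(x)$ is a representation of $\mathbb H$, and $W_a(x)^*=W_a(-x)=RW_a(x)R$, the last because $RW_a(u,v)R\xi(t)=e^{ia(-vt-uv/2)}\xi(t+u)$.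

By the Plancherel theorem for $\mathbb H$ \cite[Ch.~7]{Folland}, $\mathrm{VN}(\mathbb H)\cong L^\infty(\mathbb R^*;B(L^2(\mathbb R)))$, with $\lambda(k)$ corresponding to the field $(\sigma_a(k))_a$. Let $L=H\times\mathbb H$. Then $\mathrm{VN}(L)$ consists of the bounded families $(y_n)_{n\ge1}$ with $y_n\in L^\infty(\mathbb R^*;M_n\otimes B(L^2(\mathbb R)))$, and $\mathrm{A}(L)$ consists of the functions
\begin{equation}\label{eq:AL}
f(h,k)=\sum_n\int_{\mathbb R^*}\operatorname{tr}\big(A_n(a)(\pi_n(h)\otimes\sigma_a(k))\big)\,da,\qquad\|f\|=\sum_n\int_{\mathbb R^*}\|A_n(a)\|_1\,da<\infty .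
\end{equation}
The same holds with $\overline{\pi_n}$ in place of $\pi_n$. Call $f$ \emph{finite} if only finitely many $A_n$ are nonzero. Finite elements are dense. Writing $A_n(a)=\sum e_{ij}\otimes A_n^{ij}(a)$ shows that they are exactly the finite sums of products $\phi(h)\psi(k)$ with $\phi\in\mathrm{Trig}(H)$ and $\psi\in\mathrm{A}(\mathbb H)$, and such a product has norm $\|\phi\|\,\|\psi\|$ by \eqref{eq:AL}. For finite $f$, the function $\partial f$ is again a finite element, hence bounded and continuous. The compactly supported elements of $\mathrm{A}(\mathbb H)$ form a dense subalgebra, since $\langle\lambda(\cdot)\xi,\eta\rangle$ has compact support when $\xi,\eta\in C_c(\mathbb H)$. So the span $\mathcal A$ of the products $\phi(h)\psi(k)$ with $\psi$ of compact support is a dense subalgebra of $\mathrm{A}(L)$ that consists of finite elements.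

On $L^2(\mathbb R)$ and on $\mathbb C^n\otimes L^2(\mathbb R)$ the transpose is $S^{\mathsf T}=\mathcal JS^*\mathcal J$, where $\mathcal J$ is complex conjugation. It is linear, reverses products, and preserves the trace, the trace norm and the operator norm. Explicitly, $W_a(u,v)^{\mathsf T}\xi(t)=e^{ia(vt+uv/2)}\xi(t+u)$.

\subsection*{Two estimates}
The two parts of the next lemma replace parts (b) and (d) of Lemma~\ref{lem:heis}.

\begin{lemma}\label{lem:real}
Let $a,b\in\mathbb R^*$.
\begin{enumerate}
\item[\textup{(a)}] For $\xi,\eta,\xi',\eta'\in L^2(\mathbb R)$,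
\[
\int_{\mathbb R^2}\langle W_a(x)\xi,\eta\rangle\,\overline{\langle W_a(x)\xi',\eta'\rangle}\,dx=\frac{2\pi}{|a|}\langle\xi,\xi'\rangle\,\overline{\langle\eta,\eta'\rangle}.
\]
For trace-class $S$ on $\mathbb C^n\otimes L^2(\mathbb R)$, the matrices $S[x]=(\mathrm{id}\otimes\operatorname{tr})(S(1\otimes W_a(x)))\in M_n$ satisfy $\int\|S[x]\|_2^2\,dx=\frac{2\pi}{|a|}\|S\|_2^2$.
\item[\textup{(b)}] If $a\ne b$ and $\varepsilon>0$, the operator $\Psi=\int_{\mathbb R^2}e^{-\varepsilon|x|^2}W_a(x)^{\mathsf T}\otimes W_b(x)\,dx$ on $L^2(\mathbb R^2)$ has norm at most $4\pi/|a-b|$.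
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\langle W_a(u,v)\xi,\eta\rangle=e^{-iauv/2}\int e^{iavt}\xi(t-u)\overline{\eta(t)}\,dt$. For almost every $u$ the function $t\mapsto\xi(t-u)\overline{\eta(t)}$ lies in $L^1\cap L^2$, and Plancherel's theorem in $v$ turns the left side into
$\frac{2\pi}{|a|}\iint\xi(t-u)\overline{\xi'(t-u)}\;\overline{\eta(t)}\eta'(t)\,dt\,du$, which is the right side. If $S_0=\sum_js_j\langle\,\cdot\,,\eta_j\rangle\xi_j$ is trace class on $L^2(\mathbb R)$, with orthonormal systems $(\xi_j)$, $(\eta_j)$ and $\sum s_j<\infty$, then $\operatorname{tr}(S_0W_a(x))=\sum_js_j\langle W_a(x)\xi_j,\eta_j\rangle$ is an orthogonal sum in $L^2(\mathbb R^2)$ of squared norm $\frac{2\pi}{|a|}\sum s_j^2=\frac{2\pi}{|a|}\|S_0\|_2^2$. Apply this to the entries of $S=\sum e_{ij}\otimes S_{ij}$ and add.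

(b) The operator $W_a(u,v)^{\mathsf T}\otimes W_b(u,v)$ sends $\xi(t_1,t_2)$ to $e^{iv(at_1+bt_2+(a-b)u/2)}\xi(t_1+u,t_2-u)$, so it preserves each line $t_1+t_2=p$. Use the coordinates $p$ and $t=t_1$, which preserve Lebesgue measure, and put $t'=t+u$; the phase becomes $v\,(bp+(a-b)\frac{t+t'}2)$. Since $\int e^{-\varepsilon v^2}e^{ivz}dv=\kappa_\varepsilon(z):=\sqrt{\pi/\varepsilon}\,e^{-z^2/4\varepsilon}$, the operator $\Psi$ acts on the line with parameter $p$ by the kernel
\[
Q_p(t,t')=e^{-\varepsilon(t-t')^2}\,\kappa_\varepsilon\big(bp+(a-b)\tfrac{t+t'}2\big).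
\]
This kernel is nonnegative and symmetric, and $\int Q_p(t,t')\,dt'\le\frac2{|a-b|}\int\kappa_\varepsilon=\frac{4\pi}{|a-b|}$. By Schur's test, a symmetric nonnegative kernel whose row integrals are at most $C$ defines an operator of norm at most $C$.
\end{proof}

For $a=b$ the kernel $Q_p$ is a convolution kernel and $\|\Psi\|=\sqrt{\pi/\varepsilon}\,\kappa_\varepsilon(0)=\pi/\varepsilon$ is not bounded as $\varepsilon\to0$. This corresponds to $\|F_q^\tau\|=q$ for types $(1,1)$, and there the Hilbert--Schmidt estimate (a) has to take over.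

\subsection*{The derivation}
Fix $\vartheta\in C_c^\infty((1,3))$ with $0\le\vartheta\le1$ and $\vartheta(2)=1$, and let $\theta$ be the Schwartz function with $\int\theta(s)e^{ics}ds=\vartheta(c)$. For $\varepsilon\ge0$ put
\[
\beta_\varepsilon(f,g)=\int_H\int_{\mathbb R^2}\int_{\mathbb R}(\partial f)(h,x,s)\,g(h,x,s)\,e^{-\varepsilon|x|^2}\theta(s)\,ds\,dx\,dh .
\]
For $\varepsilon>0$ this is defined for all finite $f,g$. For $\varepsilon=0$ it is defined on $\mathcal A$, where it satisfies \eqref{eq:identities} for the same reasons as $\beta_w$, and $\beta_\varepsilon\to\beta_0$ on $\mathcal A$ by dominated convergence.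

\begin{proposition}\label{prop:realbound}
For finite $f,g$ and $\varepsilon>0$ we have $|\beta_\varepsilon(f,g)|\le4\pi\|f\|\,\|g\|$. The form $\beta_0$ extends to a cyclic derivation $D_L$ on $\mathrm{A}(L)$, and $D_L(f)(g)=\lim_{\varepsilon\to0}\beta_\varepsilon(f,g)$ for all finite $f,g$.
\end{proposition}

\begin{proof}
Write $f$ as in \eqref{eq:AL}, and write $g$ with $\overline{\pi_n}$ and fields $B_n(b)$. The integrand is dominated by a constant times $\|A_n(a)\|_1\|B_{n'}(b)\|_1e^{-\varepsilon|x|^2}|\theta(s)|$, so Fubini's theorem applies. Fix $n,a,b$, put $S=(N_n\otimes1)A_n(a)$ and $S'=B_n(b)$, and define $S[x]$ with $W_a$ and $S'[x]$ with $W_b$ as in Lemma~\ref{lem:real}(a). The integral over $s$ of $e^{i(a+b)s}\theta(s)$ is $\vartheta(a+b)$, and by \eqref{eq:T} and \eqref{eq:forms} the integral over $H$ removes the terms $n\ne n'$ and gives $\operatorname{tr}(S[x]S'[x]^{\mathsf T})$ for $n=n'$. Thus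
\[
\beta_\varepsilon(f,g)=\sum_n\iint\vartheta(a+b)\,\Lambda_n(a,b)\,da\,db,\qquad\Lambda_n(a,b)=\int_{\mathbb R^2}e^{-\varepsilon|x|^2}\operatorname{tr}(S[x]S'[x]^{\mathsf T})\,dx .
\]

\emph{First estimate.} By the Cauchy--Schwarz inequality and Lemma~\ref{lem:real}(a),
\[
|\Lambda_n(a,b)|\le\int\|S[x]\|_2\|S'[x]\|_2\,dx\le\frac{2\pi}{\sqrt{|ab|}}\|S\|_2\|S'\|_2\le\frac{2\pi}{\sqrt{|ab|}}\|S\|_1\|S'\|_1 .
\]

\emph{Second estimate, for $a\ne b$.} This is the analog of \eqref{eq:vee}. We have
\[
S[x]_{ji}=\operatorname{tr}(S(e_{ij}\otimes W_a(x)))=\operatorname{tr}(S^{\mathsf T}(e_{ji}\otimes W_a(x)^{\mathsf T})),\qquad S'[x]_{ji}=\operatorname{tr}(S'(e_{ij}\otimes W_b(x))).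
\]
Multiply, sum over $i,j$ and integrate. With $\boxtimes$ defined as before, $\Lambda_n(a,b)=\operatorname{Tr}((S^{\mathsf T}\otimes S')(F_n\boxtimes\Psi))$, and Lemma~\ref{lem:real}(b) gives $|\Lambda_n(a,b)|\le\frac{4\pi}{|a-b|}\|S\|_1\|S'\|_1$.

Both constants are unbounded near $a=b=0$; this is where the support of $\vartheta$ is used. If $\vartheta(a+b)\ne0$, then $a+b\ge1$. If $|a-b|\ge\frac12$, the second constant is at most $8\pi$. If $|a-b|<\frac12$, then $4ab=(a+b)^2-(a-b)^2\ge\frac34$, and the first constant is at most $2\pi/\sqrt{3/16}=8\pi/\sqrt3\le8\pi$. Since $\|S\|_1\le\frac12\|A_n(a)\|_1$ and $0\le\vartheta\le1$, integration gives $|\beta_\varepsilon(f,g)|\le4\pi\|f\|\,\|g\|$.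

Letting $\varepsilon\to0$, we get the same bound for $\beta_0$ on the dense subalgebra $\mathcal A$, so $\beta_0$ extends to a cyclic derivation $D_L$ with $\|D_L\|\le4\pi$. For finite $f,g$ and $f',g'\in\mathcal A$, the differences $f-f'$ and $g-g'$ are finite, so both $|\beta_\varepsilon(f,g)-\beta_\varepsilon(f',g')|$ and $|D_L(f)(g)-D_L(f')(g')|$ are at most $4\pi(\|f-f'\|\,\|g\|+\|f'\|\,\|g-g'\|)$, uniformly in $\varepsilon$. As $\beta_\varepsilon(f',g')\to D_L(f')(g')$ and $\mathcal A$ is dense, the limit formula follows.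
\end{proof}

\subsection*{Flips of every size}
In the finite case we conjugated the second representation by $P$. Here we must compress to finite dimensions in any case, and we compress to even functions, on which $R$ is the identity.

\begin{proposition}\label{prop:realflip}
For all $n,d\ge1$ we have $2\pi\,T_n\boxtimes F_d\in\mathcal X(D_L)$.
\end{proposition}

\begin{proof}
Let $e_1,\dots,e_d$ be orthonormal even Schwartz functions, for instance Hermite functions of even degree, and let $V\colon\mathbb C^d\to L^2(\mathbb R)$ be the isometry $\delta_i\mapsto e_i$. Put $\widetilde W_a(x)=V^*W_a(x)V\in M_d$. For an interval $I\subseteq[\frac12,\frac32]$ centered at $1$, the map $y\mapsto|I|^{-1}\int_I(1\otimes V^*)y_n(a)(1\otimes V)\,da$ is a normal complete contraction $\mathrm{VN}(L)\to M_n\otimes M_d$. It corresponds to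
\[
\mathbf f_I(h,x,s)=\pi_n(h)\otimes|I|^{-1}\int_Ie^{ias}\,\widetilde W_a(x)\,da ,
\]
a matrix of finite elements with $\|\mathbf f_I\|\le1$. Let $\mathbf g_I$ be given by the same formula with $\overline{\pi_n(h)}$; it arises in the same way from the description of $\mathrm{VN}(L)$ by the $\overline{\pi_n}$. By Proposition~\ref{prop:realbound}, Fubini's theorem and \eqref{eq:T},
\[
X(D_L;\mathbf f_I,\mathbf g_I)=T_n\boxtimes\lim_{\varepsilon\to0}\ |I|^{-2}\int_I\int_I\vartheta(a+b)\int_{\mathbb R^2}e^{-\varepsilon|x|^2}\,\widetilde W_a(x)\otimes\widetilde W_b(x)\,dx\,da\,db .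
\]
The $(i,j)$ entry of $\widetilde W_a(u,v)$ is $e^{-iauv/2}\,\Theta_{ij}(u,av)$ with $\Theta_{ij}(u,z)=\int e^{izt}e_j(t-u)\overline{e_i(t)}\,dt$. This is a partial Fourier transform of a Schwartz function on $\mathbb R^2$, hence a Schwartz function. Since $|(u,av)|\ge\frac12|x|$ for $a\ge\frac12$, the entries are jointly continuous in $(a,x)$ and bounded by a constant times $(1+|x|)^{-2}$, uniformly for $a\in[\frac12,\frac32]$. Dominated convergence lets us put $\varepsilon=0$ and shows that $(a,b)\mapsto\vartheta(a+b)\int\widetilde W_a(x)\otimes\widetilde W_b(x)\,dx$ is continuous. As $I$ shrinks to $\{1\}$, the test matrices therefore converge to $T_n\boxtimes\Phi$, where $\Phi=\vartheta(2)\int\widetilde W_1(x)\otimes\widetilde W_1(x)\,dx$ and $\vartheta(2)=1$.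

From $RV=V$ we get $\widetilde W_1(x)^*=V^*RW_1(x)RV=\widetilde W_1(x)$, that is, $\langle W_1(x)e_l,e_k\rangle=\overline{\langle W_1(x)e_k,e_l\rangle}$. By Lemma~\ref{lem:real}(a), the coefficient of $e_{ij}\otimes e_{kl}$ in $\Phi$ is
\[
\int\langle W_1(x)e_j,e_i\rangle\,\overline{\langle W_1(x)e_k,e_l\rangle}\,dx=2\pi\,\delta_{jk}\delta_{il},
\]
so $\Phi=2\pi F_d$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
If $D_L=D_1+D_2$ with $D_1$ cb, then Propositions~\ref{prop:realflip} and~\ref{prop:criterion}(b) give $\|D_2\|_{\text{co-cb}}\ge\pi d/3$ for every $d$.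
\end{proof}

\section{Larger groups}\label{sec:larger}

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $G'$ contain $G_0$ or $L=\mathrm{SU}(2)\times\mathbb H$ as a closed subgroup, let $r$ be the restriction map, and let $D'$ be $r^*Dr$ or $r^*D_Lr$. By Lemma~\ref{lem:restrict}, $D'$ is a cyclic derivation on $\mathrm{A}(G')$, and $\mathcal X(D')$ contains the matrices of \eqref{eq:XD} or of Proposition~\ref{prop:realflip}. By Proposition~\ref{prop:criterion}, $D'$ is not a sum of a cb and a co-cb map. It remains to verify the examples.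

\emph{The representation $\sigma$ embeds $K_m$ in $\mathrm{SU}(q)$, $q=3^m$.} If $\omega^sW(x)=1$, then $\operatorname{tr}W(x)\ne0$, so $x=0$ by Lemma~\ref{lem:heis}(a), and then $s=0$; thus $\sigma$ is faithful. Let $x\ne0$. By \eqref{eq:Weyl}, $W(x)^3=W(3x)=1$, so the eigenvalues of $W(x)$ are among $1,\omega,\omega^2$, with multiplicities $m_0,m_1,m_2$, say. The relation $0=\operatorname{tr}W(x)=m_0+m_1\omega+m_2\omega^2=(m_0-m_2)+(m_1-m_2)\omega$ forces $m_0=m_1=m_2=q/3$, so $\det W(x)=\omega^{q/3+2q/3}=\omega^q=1$. Also $\det(\omega^s1)=\omega^{sq}=1$. The product of these embeddings is a continuous injective homomorphism of the compact group $G_0$ into $\mathrm{SU}(2)\times\prod_m\mathrm{SU}(3^m)$, so it identifies $G_0$ with a closed subgroup. The larger group is a product of connected compact groups, hence connected and compact.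

\emph{Special linear groups.} The map
\[
(u,v,s)\longmapsto\begin{pmatrix}1&v&s+uv/2\\0&1&u\\0&0&1\end{pmatrix}
\]
is an isomorphism of $\mathbb H$ onto the group of real upper unitriangular matrices: the upper right entry of the product of the images of $(u,v,s)$ and $(u',v',t)$ is $s+t+\frac{uv}2+\frac{u'v'}2+u'v$, which equals $s+t-\frac12(uv'-u'v)+\frac12(u+u')(v+v')$. This group is closed in $\mathrm{SL}(3,\mathbb R)$ and in $\mathrm{SL}(3,\mathbb C)$. The group $\mathrm{SU}(2)$ is a compact subgroup of $\mathrm{SL}(2,\mathbb C)$, and also of $\mathrm{SL}(4,\mathbb R)$ via $\mathbb C^2=\mathbb R^4$, because the real determinant of a complex-linear map is the squared modulus of its complex determinant. Block-diagonal matrices, completed by an identity block, make $\mathrm{SU}(2)\times\mathbb H$ a closed subgroup of $\mathrm{SL}(N,\mathbb C)$ for $N\ge2+3$ and of $\mathrm{SL}(N,\mathbb R)$ for $N\ge4+3$.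
\end{proof}

\begin{thebibliography}{9}

\bibitem{Choi}
Yemon Choi, \emph{Constructing alternating 2-cocycles on Fourier algebras}, arXiv:2008.02226 (2020).

\bibitem{ER}
Effros and Ruan, \emph{Operator Spaces}.

\bibitem{Folland}
Folland, \emph{A Course in Abstract Harmonic Analysis}.

\end{thebibliography}
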